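# Codimensions of commutator spaces in small and large operator ideals

## Zero, one, or infinity: a first guess for $\dim I/[I,B(H)]$

Let $H$ be a complex separable infinite-dimensional Hilbert space and $B(H)$ its algebra of bounded operators. "Ideal" means a two-sided ideal of $B(H)$. For an ideal $I$, the commutator space $[I,B(H)]$ is the linear span of all $XT-TX$ with $X\in I$, $T\in B(H)$. A linear functional on $I$ that vanishes on $[I,B(H)]$ is called a trace on $I$, so the codimension $\dim I/[I,B(H)]$ counts linearly independent traces. Which values can it take?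

Here is the answer one would first guess. Either $I$ carries no traces except the ones that are forced on it, or it carries a huge supply of them. Forced means: the usual trace $\operatorname{Tr}$ if the operators in $I$ are small enough to have a trace, and nothing if the operators in $I$ are large. So the guess is *one or infinity* for small ideals, and *zero or infinity* for large ones.

Let us see by hand where "one" and "zero" come from. Fix an orthonormal basis $(e_j)_{j\ge1}$, write $\operatorname{diag}(d)$ for the diagonal operator with diagonal $d$ in this basis, and let $P=\operatorname{diag}(1,0,0,\dots)$.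

*The finite rank ideal $F$.* Every $X\in F$ lives in a finite corner $QB(H)Q\cong M_n$. In $M_n$, with matrix units $E_{ij}$ and $i\neq j$, we have $E_{ij}=[E_{ii},E_{ij}]$ and $E_{ii}-E_{jj}=[E_{ij},E_{ji}]$. So if $\operatorname{Tr}X=0$ then $X\in[F,B(H)]$. Since $\operatorname{Tr}$ vanishes on commutators and $\operatorname{Tr}P=1$, the codimension is exactly $1$.

*Operators of size $1/n$ destroy the trace.* Let $B_k=\{2^k,\dots,2^{k+1}-1\}$ for $k\ge0$ and let $K$ be the diagonal operator equal to $2^{-k}$ on the basis vectors of $B_k$. Let $V_1,V_2$ be the isometries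
$$V_1e_{2^k+i}=e_{2^{k+1}+i},\qquad V_2e_{2^k+i}=e_{2^{k+1}+2^k+i}\qquad(k\ge0,\ 0\le i<2^k),\tag{1}$$
which carry $B_k$ onto the first and the second half of $B_{k+1}$. Then $\frac12(V_1KV_1^*+V_2KV_2^*)$ is $\frac12 2^{-k}=2^{-(k+1)}$ on $B_{k+1}$ and $0$ on $B_0=\{1\}$. Hence
$$P=K-\tfrac12\sum_{i=1}^2V_iKV_i^*=\tfrac12\sum_{i=1}^2\bigl(KV_i^*\,V_i-V_i\,KV_i^*\bigr)=\tfrac12\sum_{i=1}^2[KV_i^*,V_i].$$
For $j\in B_k$ we have $1/j\le 2^{-k}<2/j$. So once an ideal contains the operators with singular numbers of size $1/n$, the projection $P$ is a sum of commutators, and a trace on this ideal kills $F$. This is the mechanism behind "zero" for large ideals.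

The rest of these notes makes the guess precise, checks that it survives many tests, and then shows that it is false: in ZFC, every codimension occurs.

## Calkin sequences, arithmetic means, small and large ideals

Let $c_0^*$ be the set of nonincreasing nonnegative sequences tending to $0$. For a compact operator $X$ let $s(X)\in c_0^*$ be its sequence of $s$-numbers, that is, the eigenvalues of $|X|$ in nonincreasing order with multiplicity (followed by zeros if $X$ has finite rank). A proper ideal consists of compact operators.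

**Definition (characteristic set).** For a proper ideal $I$, $\Sigma(I)=\{s(X):X\in I\}\subset c_0^*$.

By Calkin's correspondence, $X\in I$ if and only if $s(X)\in\Sigma(I)$, and $I\subset J$ if and only if $\Sigma(I)\subset\Sigma(J)$. A nonempty set $\Sigma\subset c_0^*$ is the characteristic set of a (unique) ideal if and only if it is closed under sums and positive scalars, hereditary ($\xi\le\eta\in\Sigma$, $\xi\in c_0^*$ imply $\xi\in\Sigma$), and closed under $D_2$, where
$$(D_m\xi)_j=\xi_{\lceil j/m\rceil}.$$
For example $D_2(1,\frac12,\frac13,\dots)=(1,1,\frac12,\frac12,\frac13,\frac13,\dots)$; this is the $s$-number sequence of two orthogonal copies of one operator. Nonempty intersections of characteristic sets are again characteristic sets. Since $D_m\xi\le D_{2^a}\xi$ when $2^a\ge m$, characteristic sets are closed under every $D_m$. Examples: $\Sigma(F)$ is the set of finitely supported sequences in $c_0^*$, $\Sigma(K(H))=c_0^*$ for the compact operators $K(H)$, and $\Sigma(\mathcal L_1)=c_0^*\cap\ell^1$ for the trace class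 $\mathcal L_1$. Every nonzero ideal contains $F$.

We shall often use that *if $|d_j|\le\omega_j$ for all $j$ and $\omega\in\Sigma(I)$, then $\operatorname{diag}(d)\in I$*: indeed $\operatorname{diag}(d)$ is $\operatorname{diag}(\omega)\in I$ times a diagonal contraction.

**Definition (arithmetic means).** For $\eta\in c_0^*$ put $(\eta_a)_n=\frac1n\sum_{j\le n}\eta_j$. For $\eta\in c_0^*\cap\ell^1$ put $(\eta_{a_\infty})_n=\frac1n\sum_{j>n}\eta_j$.

Both are in $c_0^*$, and $\eta\le\eta_a$. If $\eta=(1,0,0,\dots)$, then $\eta_a=(1/n)$ and $\eta_{a_\infty}=0$. If $\eta=(1/n^2)$, then $\frac1{n(n+1)}\le(\eta_{a_\infty})_n\le\frac1{n^2}$, by comparing the sum with $\int dx/x^2$.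

**Definition (stability).** $I_a$ is the ideal with $\Sigma(I_a)=\{\xi\in c_0^*:\xi=O(\eta_a)\text{ for some }\eta\in\Sigma(I)\}$, and $I_{a_\infty}$ is the ideal with $\Sigma(I_{a_\infty})=\{\xi\in c_0^*:\xi=O(\eta_{a_\infty})\text{ for some }\eta\in\Sigma(I)\cap\ell^1\}$. The ideal $I$ is am-stable if $I=I_a$, and am-$\infty$ stable if $I=I_{a_\infty}$.

We take the following two facts as known. There is a largest am-$\infty$ stable ideal contained in $\mathcal L_1$, denoted $st_{a_\infty}(\mathcal L_1)$. There is a smallest nonzero am-stable ideal, namely $st^a(\mathcal L_1)=\bigcup_{m\ge1}(\mathcal L_1)_{a^m}$, where $a^m$ means that $I\mapsto I_a$ is applied $m$ times.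

**Definition (small, large).** A nonzero ideal $I$ is small if $I\subset st_{a_\infty}(\mathcal L_1)$, and large if $I\supset st^a(\mathcal L_1)$.

**Conjecture.** The codimension of $[I,B(H)]$ in $I$ can be only one or infinity for small ideals, and zero or infinity for large ideals.

The conjecture is taken from Victor Kaftal, Gary Weiss, "Traces on operator ideals and arithmetic means", arXiv:0707.3169 (2007). To use the definitions we need concrete tests for being small or large. Let $J$ be the ideal whose characteristic set consists of all $\xi\in c_0^*$ with $\xi_j=O(j^{-1}(\log j)^{-p})$ as $j\to\infty$, for every $p\in\mathbb N$. (This set is closed under sums and scalars, hereditary, and closed under $D_2$, since $\log(j/2)\ge\frac12\log j$ for $j\ge4$.) Here $\mathbb N=\{1,2,\dots\}$ and $\log$ is the natural logarithm.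

**Lemma 1.** (a) Every $\xi\in\Sigma((\mathcal L_1)_{a^m})$, $m\ge1$, satisfies $\xi_j\le K(1+\log j)^{m-1}/j$ for some constant $K$. Every large proper ideal $I$ has $(1/n)\in\Sigma(I)$.
(b) If $I\subset\mathcal L_1$ then $I\subset I_{a_\infty}$.
(c) $J\subset\mathcal L_1$ and $J$ is am-$\infty$ stable. So every nonzero ideal contained in $J$ is small.

*Proof.* (a) For $m=1$: if $\eta\in\ell^1$ then $(\eta_a)_n\le\|\eta\|_1/n$. If $\eta_j\le K(1+\log j)^{m-1}/j$, then
$$(\eta_a)_n\le\frac Kn(1+\log n)^{m-1}\sum_{j\le n}\frac1j\le K\,\frac{(1+\log n)^m}{n},$$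
and induction on $m$ gives the bound. The sequence $(1/n)=(1,0,0,\dots)_a$ lies in $\Sigma((\mathcal L_1)_a)$, hence in $\Sigma(I)$ for every large proper $I$.

(b) Let $\xi\in\Sigma(I)$. Then $D_2\xi\in\Sigma(I)\subset\ell^1$, and
$$\frac1n\sum_{j>n}(D_2\xi)_j\ge\frac1n\sum_{n<j\le2n}(D_2\xi)_j\ge(D_2\xi)_{2n}=\xi_n .$$
So $\xi\le(D_2\xi)_{a_\infty}$ and $\xi\in\Sigma(I_{a_\infty})$.

(c) The case $p=2$ gives $\Sigma(J)\subset\ell^1$. If $\eta\in\Sigma(J)$ and $p\ge1$, then, as $n\to\infty$,
$$\frac1n\sum_{j>n}\eta_j=O\Bigl(\frac1n\int_n^\infty\frac{dx}{x(\log x)^{p+1}}\Bigr)=O\bigl(n^{-1}(\log n)^{-p}\bigr).$$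
So $J_{a_\infty}\subset J$, and (b) gives the reverse inclusion. Since $st_{a_\infty}(\mathcal L_1)$ is the largest am-$\infty$ stable ideal in $\mathcal L_1$, it contains $J$. $\square$

## When a diagonal operator is a sum of commutators

Let $d$ be a sequence with partial sums $D_n=\sum_{j\le n}d_j$. The first approach to $\operatorname{diag}(d)\in[I,B(H)]$ is to telescope with the unilateral shift $Se_n=e_{n+1}$: with $Y=\operatorname{diag}(D_1,D_2,\dots)$,
$$\operatorname{diag}(d)=Y-SYS^*=[YS^*,S].$$
This works if $Y\in I$, that is, if $|D_n|$ itself is dominated in $\Sigma(I)$. That is far too much to ask: for $d_n=1/n$ the operator $Y$ is not even bounded. The right condition concerns only $D_n/n$. What gains the factor $n$ is the doubling trick (1) from the first section: instead of moving mass one step to the right, we spread it over blocks of doubling length.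

**Lemma 2 (a form of the Dykema–Figiel–Weiss–Wodzicki criterion).** Let $I\neq0$ be a proper ideal, $d$ a complex sequence with $|d_j|\le\omega_j$, $\omega\in\Sigma(I)$, and $D_n=\sum_{j\le n}d_j$. Then $\operatorname{diag}(d)\in[I,B(H)]$ if and only if there is $\zeta\in\Sigma(I)$ with $|D_n|\le n\zeta_n$ for all $n$.

*Proof.* **Necessity.** *The aim is to read off $D_n$ from a compression in which commutators almost lose their trace.* Let $X=\operatorname{diag}(d)=\sum_{i=1}^r[A_i,B_i]$ with $A_i\in I$, $B_i\in B(H)$. Fix $n$. Let $P_n$ be the projection on $\operatorname{span}(e_1,\dots,e_n)$, and let $Q\ge P_n$ be the projection on the span of $e_1,\dots,e_n$ and the first $n$ left and right singular vectors of every $A_i$ (all of them, if $A_i$ has rank less than $n$). Then $q:=\operatorname{rank}Q\le(2r+1)n$. Multiplication of $A_i$ by $1-Q$ from either side removes its first $n$ singular terms, so $\|(1-Q)A_i\|$ and $\|A_i(1-Q)\|$ are at most $s_{n+1}(A_i)$. Insert $1=Q+(1-Q)$ between the factors. The finite rank operators $QA_iQB_iQ$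 and $QB_iQA_iQ$ have the same trace, so
$$\operatorname{Tr}(Q[A_i,B_i]Q)=\operatorname{Tr}\bigl(QA_i(1-Q)B_iQ\bigr)-\operatorname{Tr}\bigl(QB_i(1-Q)A_iQ\bigr).$$
Each term on the right is the trace of an operator of rank at most $q$ and norm at most $\|B_i\|s_{n+1}(A_i)$, so the modulus is at most $2q\|B_i\|s_{n+1}(A_i)$. On the other hand $Q=P_n+(Q-P_n)$ is an orthogonal sum, hence
$$\operatorname{Tr}(QXQ)=D_n+\operatorname{Tr}\bigl((Q-P_n)X(Q-P_n)\bigr).$$
Because $Q-P_n\le1-P_n$ and $\|(1-P_n)X(1-P_n)\|\le\omega_{n+1}$, the last term has modulus at most $q\,\omega_{n+1}$. Altogether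
$$|D_n|\le q\Bigl(\omega_{n+1}+2\sum_i\|B_i\|s_{n+1}(A_i)\Bigr)\le n\zeta_n,\qquad \zeta=(2r+1)\Bigl(\omega+2\sum_i\|B_i\|s(A_i)\Bigr)\in\Sigma(I).$$

**Sufficiency.** Real and imaginary parts of $d$ satisfy the same hypotheses, so let $d$ be real. Let $B_k$ be the dyadic blocks from the first section, and put $h_k=D_{2^{k+1}-1}$ (the sum of $d$ through block $B_k$) and $h_{-1}=0$. The mean of $d$ over $B_k$ is $m_k=(h_k-h_{k-1})/2^k$. Write $1_{B_k}$ for the projection on the span of the basis vectors of $B_k$. We treat $\operatorname{diag}(d)-\bigoplus m_k1_{B_k}$ and $\bigoplus m_k1_{B_k}$ separately.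

**Step (i).** *This step disposes of the fluctuation of $d$ inside the blocks; here telescoping works, after a rearrangement.* On $B_k$ the numbers $d_j-m_k$ have sum $0$ and modulus at most $M_k:=2\omega_{2^k}$. In their given order the partial sums could be large. Order them instead as $x_1,\dots,x_q$, $q=2^k$, by this rule: if the current partial sum is positive, the next term is one that is $\le0$; if it is negative, one that is $\ge0$; if it is zero, any. Such a term is available, because the remaining terms sum to minus the current partial sum. By induction all partial sums $y_i=x_1+\dots+x_i$ satisfy $|y_i|\le M_k$, and $y_q=0$. Let $f_1,\dots,f_q$ be the correspondingly ordered basis vectors of $B_k$, let $W_kf_i=f_{i+1}$ (cyclically), and $Y_kf_i=y_if_i$. Then $Y_k-W_kY_kW_k^*$ has eigenvalue $y_i-y_{i-1}=x_i$ at $f_i$ (with $y_0=y_q=0$). Put $Y=\bigoplus Y_k$ and $W=\bigoplus W_k$, a unitary. For $j\in B_k$ we have $\lceil j/2\rceil\le2^k$, so the entry of $Y$ at $j$ is at most $2\omega_{2^k}\le2\omega_{\lceil j/2\rceil}=2(D_2\omega)_j$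 in modulus. Hence $Y\in I$, and
$$\operatorname{diag}(d)-\bigoplus_km_k1_{B_k}=Y-WYW^*=[YW^*,W]\in[I,B(H)].$$

**Step (ii).** *This step disposes of the block means by doubling.* Let $Z=\bigoplus_k(h_k/2^k)1_{B_k}$. For $j\in B_k$ we have $j\le2^{k+1}-1$, so
$$\frac{|h_k|}{2^k}\le\frac{2^{k+1}-1}{2^k}\,\zeta_{2^{k+1}-1}\le2\zeta_{2^{k+1}-1}\le2\zeta_j ,$$
and $Z\in I$. With $V_1,V_2$ from (1), the operator $\frac12\sum_iV_iZV_i^*$ equals $\frac12h_{k-1}/2^{k-1}=h_{k-1}/2^k$ on $B_k$ for $k\ge1$, and $0=h_{-1}$ on $B_0$. Therefore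
$$\bigoplus_km_k1_{B_k}=\tfrac12\sum_{i=1}^2(Z-V_iZV_i^*)=\tfrac12\sum_{i=1}^2[ZV_i^*,V_i]\in[I,B(H)].\qquad\square$$

**Lemma 3.** If $0\le A\in I$, with $I$ proper, then $A-\operatorname{diag}(s(A))\in[I,B(H)]$.

*Proof.* Put $\Delta=\operatorname{diag}(s(A))\in I$. Let $(f_j)$ be orthonormal with $Af_j=s_j(A)f_j$, for the $j$ with $s_j(A)>0$, and let $W$ be the partial isometry with $We_j=f_j$ for these $j$ and $We_j=0$ for the others. Then $A=W\Delta W^*$ and $\Delta W^*W=\Delta$, so $A-\Delta=W(\Delta W^*)-(\Delta W^*)W\in[I,B(H)]$. $\square$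

**Corollary 4.** Let $I\ne0$ be a proper ideal, $X=X^*\in I$, and $X=A-B$ with $A,B\in I$, $A,B\ge0$ (for instance $A=X_+$, $B=X_-$). Put
$$\xi=s(A),\quad\eta=s(B),\quad d=\xi-\eta,\quad\omega=\xi+\eta,\quad D_n=\sum_{j\le n}d_j,\quad\zeta_n=\sup_{m\ge n}\frac{|D_m|}m.\tag{2}$$
Then $\zeta\in c_0^*$, and $X\in[I,B(H)]$ if and only if $\zeta\in\Sigma(I)$.

*Proof.* The parts $X_\pm$ are in $I$, because they are products of $X$ and spectral projections, up to sign. Since $d_j\to0$, also $D_m/m\to0$, so $\zeta\in c_0^*$. By Lemma 3, $X-\operatorname{diag}(d)\in[I,B(H)]$, and $|d|\le\omega\in\Sigma(I)$. If $\zeta\in\Sigma(I)$, Lemma 2 applies because $|D_n|\le n\zeta_n$. Conversely, if $|D_m|\le m\zeta'_m$ for all $m$ with $\zeta'\in\Sigma(I)$, then $|D_m|/m\le\zeta'_m\le\zeta'_n$ for $m\ge n$, so $\zeta\le\zeta'$ and $\zeta\in\Sigma(I)$. $\square$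

**Corollary 5.** Let $I\neq0$ be a proper ideal.
(a) $[I,B(H)]=I$ if and only if $\xi_a\in\Sigma(I)$ for all $\xi\in\Sigma(I)$.
(b) If $I\subset\mathcal L_1$ and $\xi_{a_\infty}\in\Sigma(I)$ for all $\xi\in\Sigma(I)$, then $[I,B(H)]=\{X\in I:\operatorname{Tr}X=0\}$ and the codimension is $1$.

*Proof.* (a) With the notation (2), $|D_m|/m\le(\omega_a)_m$ and $\omega_a$ is nonincreasing, so $\zeta\le\omega_a$. If the condition holds, every self-adjoint $X\in I$ is in $[I,B(H)]$, hence so is every $X\in I$. Conversely, for $X=\operatorname{diag}(\xi)$ (so $\eta=0$) we have $\zeta=\xi_a$.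

(b) $\operatorname{Tr}$ vanishes on $[I,B(H)]$ and $\operatorname{Tr}P=1$. Let $X\in I$ have trace $0$; its real and imaginary parts also have trace $0$, so let $X=X^*$. Then $\sum_jd_j=\operatorname{Tr}X=0$, so $|D_m|=|\sum_{j>m}d_j|\le m(\omega_{a_\infty})_m$ and $\zeta\le\omega_{a_\infty}\in\Sigma(I)$. $\square$

## The guess on compact operators, powers, and two borderline ideals

*Compact operators.* For $I=K(H)$, which is large, $\xi_a\in c_0^*=\Sigma(I)$ always. The codimension is $0$.

*Powers.* For $p>0$ let $I_p$ be the ideal with $\Sigma(I_p)=\{\xi\in c_0^*:\xi_n=O(n^{-p})\}$. If $0<p<1$, then $\sum_{j\le n}j^{-p}\le n^{1-p}/(1-p)$, so Corollary 5(a) gives codimension $0$; and $I_p$ is large by Lemma 1(a). If $p>1$, then $\sum_{j>n}j^{-p}\le n^{1-p}/(p-1)$, so Corollary 5(b) gives codimension $1$; and $I_p\subset J$ is small.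

*Two borderline ideals.* Let $\rho^\pm_n=\frac1ne^{\pm\sqrt{\log n}}$, except that $\rho^+_1=2$. The function $\frac1xe^{-\sqrt{\log x}}$ decreases on $[1,\infty)$. The function $\frac1xe^{\sqrt{\log x}}$ decreases for $\log x\ge\frac14$, hence on $[2,\infty)$, and its value at $2$ is less than $2$. So $\rho^\pm\in c_0^*$. Fix $m$. If $\lceil n/m\rceil\ge2$, then $\rho^+_{\lceil n/m\rceil}\le\frac mne^{\sqrt{\log n}}=m\rho^+_n$. For $n>m$ we have $\rho^-_{\lceil n/m\rceil}\le\frac mne^{-\sqrt{\log(n/m)}}$, and $\sqrt{\log n}-\sqrt{\log n-\log m}\to0$ as $n\to\infty$. So $D_m\rho^\pm=O(\rho^\pm)$, and the ideal $I^\pm$ generated by $\operatorname{diag}(\rho^\pm)$ has $\Sigma(I^\pm)=\{\xi\in c_0^*:\xi=O(\rho^\pm)\}$. Now $e^{\sqrt{\log n}}$ grows faster than every power of $\log n$, so $I^+$ is large by Lemma 1(a), and $I^-\subset J$ is small. With $u=\log x$,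
$$\sum_{j=2}^n\rho^+_j\ge\int_2^n\frac{e^{\sqrt{\log x}}}x\,dx=\Bigl[2(\sqrt u-1)e^{\sqrt u}\Bigr]_{\log2}^{\log n}\ge2(\sqrt{\log n}-1)\,n\rho^+_n,$$
where the lower limit was dropped because its value is negative. So $(\rho^+)_a\neq O(\rho^+)$, and by Corollary 5(a) the codimension for $I^+$ is not $0$. Similarly
$$\sum_{j>n}\rho^-_j\ge\int_{n+1}^\infty\frac{e^{-\sqrt{\log x}}}x\,dx=2\bigl(\sqrt{\log(n+1)}+1\bigr)e^{-\sqrt{\log(n+1)}},$$
and division by $n\rho_n^-=e^{-\sqrt{\log n}}$ gives a quantity tending to $\infty$, so $(\rho^-)_{a_\infty}\notin\Sigma(I^-)$. The guess predicts infinite codimension for $I^+$ and for $I^-$. It is right, and this is no accident.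

## Countably generated ideals obey the dichotomy

**Theorem C (the conjecture holds for countably generated ideals).** Let $I\ne0$ be a countably generated proper ideal.

1. If $(1/n)\in\Sigma(I)$ (in particular if $I$ is large), then $\dim I/[I,B(H)]\in\{0,2^{\aleph_0}\}$.
2. If $I\subset\mathcal L_1$ (in particular if $I$ is small), then $\dim I/[I,B(H)]\in\{1,2^{\aleph_0}\}$.

*Proof.* **Step 1.** *We need a countable list of sequences that dominates all of $\Sigma(I)$.* Let $\rho_1,\rho_2,\dots$ be the $s$-number sequences of generators (repeated if there are finitely many), and $\eta^{(k)}=kD_k(\rho_1+\dots+\rho_k)$. Then $\eta^{(1)}\le\eta^{(2)}\le\cdots$, all in $\Sigma(I)$. The set of $\sigma\in c_0^*$ with $\sigma\le\eta^{(k)}$ for some $k$ is hereditary; it is closed under sums and scalars because $t\eta^{(k)}\le\eta^{(tk)}$ for $t\in\mathbb N$, and under $D_2$ because $D_2D_k=D_{2k}$, so $D_2\eta^{(k)}\le\eta^{(2k)}$. It contains every $\rho_k$. Hence it is $\Sigma(I)$: every $\sigma\in\Sigma(I)$ satisfies $\sigma\le\eta^{(k)}$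 for some $k$.

We also fix a family $\{K_\alpha\}$ of $2^{\aleph_0}$ infinite subsets of $\mathbb N$, any two of which have finite intersection. (Identify $\mathbb N$ with the finite $0$-$1$ strings, and for an infinite $0$-$1$ string $\alpha$ let $K_\alpha$ be the set of its initial segments.) An operator is determined by its matrix, so $|B(H)|=2^{\aleph_0}$ and $\dim I\le2^{\aleph_0}$. It remains to find $2^{\aleph_0}$ independent vectors in $I/[I,B(H)]$ in the nontrivial cases.

**Step 2 (part 1).** *We split one bad sequence into $2^{\aleph_0}$ bad pieces.* Suppose $[I,B(H)]\neq I$. By Corollary 5(a) there is $\xi\in\Sigma(I)$ with $\xi_a\notin\Sigma(I)$. Let $S_n=\sum_{j\le n}\xi_j$. If $S_n$ were bounded, $\xi_a$ would be $O(1/n)$, hence in $\Sigma(I)$; so $S_n\to\infty$. For each $k$, $S_n/n>k\eta^{(k)}_n$ for infinitely many $n$; otherwise $\xi_a$ would be at most $k\eta^{(k)}$ plus a finitely supported element of $c_0^*$, hence in $\Sigma(I)$. So we can choose $0=n_0<n_1<n_2<\cdots$ with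
$$S_{n_k}>k\,n_k\,\eta^{(k)}_{n_k},\qquad S_{n_k}\ge kS_{n_{k-1}}\qquad(k\ge1,\ S_0=0).\tag{3}$$
Let $d^{(\alpha)}_j=\xi_j$ if $j\in(n_{k-1},n_k]$ with $k\in K_\alpha$, and $0$ otherwise. Then $\operatorname{diag}(d^{(\alpha)})\in I$. Take a finite combination $d=\sum_\alpha c_\alpha d^{(\alpha)}$ with some $c_\beta\ne0$, and put $M=\sum|c_\alpha|$, so $|d|\le M\xi$. All large $k\in K_\beta$ lie in none of the other finitely many $K_\alpha$ involved. For such $k$ the block $(n_{k-1},n_k]$ contributes $c_\beta(S_{n_k}-S_{n_{k-1}})$ to $D_{n_k}$, and the earlier blocks at most $MS_{n_{k-1}}$ in modulus. So, for large $k\in K_\beta$,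
$$|D_{n_k}|\ge|c_\beta|(S_{n_k}-S_{n_{k-1}})-MS_{n_{k-1}}\ge\Bigl(|c_\beta|-\frac{2M}k\Bigr)S_{n_k}\ge\tfrac12|c_\beta|S_{n_k}>\tfrac12|c_\beta|\,k\,n_k\,\eta^{(k)}_{n_k}.$$
If $|D_n|\le n\zeta_n$ for all $n$ with some $\zeta\in\Sigma(I)$, then $\zeta\le\eta^{(k_0)}$ for some $k_0$, so $|D_{n_k}|\le n_k\eta^{(k)}_{n_k}$ for $k\ge k_0$. This contradicts the last display for $k\in K_\beta$ large enough that $\frac12|c_\beta|k\ge1$. By Lemma 2, $\operatorname{diag}(d)\notin[I,B(H)]$. So the operators $\operatorname{diag}(d^{(\alpha)})$ are linearly independent modulo $[I,B(H)]$, and the codimension is $2^{\aleph_0}$. Large ideals are covered by Lemma 1(a).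

**Step 3 (part 2).** *The same splitting, with tails in place of partial sums.* If $\xi_{a_\infty}\in\Sigma(I)$ for all $\xi\in\Sigma(I)$, the codimension is $1$ by Corollary 5(b). Otherwise fix $\xi\in\Sigma(I)$ with $\xi_{a_\infty}\notin\Sigma(I)$, and let $T_n=\sum_{j>n}\xi_j$. Then $T_n\to0$, and $T_n>0$ for all $n$, since otherwise $\xi_{a_\infty}$ would be finitely supported. As in Step 2, for each $k$, $T_n/n>k\eta^{(k)}_n$ for infinitely many $n$. Choose $1\le n_1<n_2<\cdots$ with $T_{n_k}>k\,n_k\eta^{(k)}_{n_k}$ and $T_{n_{k+1}}\le T_{n_k}/k$. Let $d^{(\alpha)}_j=\xi_j$ if $j\in(n_k,n_{k+1}]$ with $k\in K_\alpha$, and $0$ otherwise, and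
$$X_\alpha=\operatorname{diag}(d^{(\alpha)})-\Bigl(\sum_jd^{(\alpha)}_j\Bigr)P\in I .$$
A finite combination $\sum c_\alpha X_\alpha$ with $c_\beta\ne0$, $M=\sum|c_\alpha|$, is diagonal, its diagonal is dominated by $M\xi$ plus a multiple of $(1,0,0,\dots)$, and the diagonal sums to $0$. So its partial sums are $D_n=-\sum_{j>n}\sum_\alpha c_\alpha d^{(\alpha)}_j$, and for all large $k\in K_\beta$
$$|D_{n_k}|\ge|c_\beta|(T_{n_k}-T_{n_{k+1}})-MT_{n_{k+1}}\ge\Bigl(|c_\beta|-\frac{2M}k\Bigr)T_{n_k}\ge\tfrac12|c_\beta|T_{n_k}>\tfrac12|c_\beta|\,k\,n_k\,\eta^{(k)}_{n_k}.$$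
As in Step 2, Lemma 2 shows $\sum c_\alpha X_\alpha\notin[I,B(H)]$, so the codimension is $2^{\aleph_0}$. $\blacksquare$

In particular $I^+$ and $I^-$ have codimension $2^{\aleph_0}$, and so does $I_1$, the ideal of sequences $O(1/n)$, since the mean of $(1/n)$ is of order $(\log n)/n$.

## Scales, splitting, and ultrafilters

Should one now try to prove the conjecture by the argument of Theorem C? One has a bad sequence, cuts it into blocks, and distributes the blocks over almost disjoint sets $K_\alpha$. Each piece is again bad, and one bad sequence becomes infinitely many. The exact place where countability enters is (3): there is one sequence $n_1<n_2<\cdots$ along which *every* element of $\Sigma(I)$ is eventually beaten, so any infinite set of blocks is still bad. Without a countable dominating list this choice cannot be made in this way. It could be that of two complementary sets of blocks, exactly one is bad.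

A family of sets of which every set or its complement belongs to it, but never both, is well known. Recall that an ultrafilter $\mathcal U$ on $\mathbb N$ is a family of nonempty sets, closed under finite intersections and supersets, such that for each $A\subset\mathbb N$ either $A\in\mathcal U$ or $\mathbb N\setminus A\in\mathcal U$. It is free if it contains all cofinite sets. By Zorn's lemma, every infinite set $A$ belongs to some free ultrafilter. From now on $\mathcal U$ is a free ultrafilter, and "for $\mathcal U$-most $k$" means "for all $k$ in some member of $\mathcal U$". Finitely many statements that hold for $\mathcal U$-most $k$ hold simultaneously for $\mathcal U$-most $k$, and a statement that holds for all large $k$ holds for $\mathcal U$-most $k$. We write $\lim_{k\to\mathcal U}x_k=x$ if for every $\varepsilon>0$, $|x_k-x|<\varepsilon$ for $\mathcal U$-most $k$. Every bounded sequence has a unique $\mathcal U$-limit; $\mathcal U$-limits are linear and monotone, and agree with ordinary limits when these exist. For instance,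 for $x_k=(-1)^k$ the $\mathcal U$-limit is $1$ if the set of even numbers is in $\mathcal U$, and $-1$ otherwise.

The plan is to build ideals whose membership conditions are tested only at very sparse scales
$$N_k=2^{4^k}\ (k\ge1),\qquad N_{k+1}=N_k^4,$$
and only for $\mathcal U$-most $k$. A $\mathcal U$-limit of suitably normalized partial sums at $N_k$ will be a trace, and the conditions will be arranged so that the vanishing of this single number forces $\zeta\in\Sigma(I)$ in Corollary 4. Using $d$ ultrafilters at once then gives exactly $d$ such traces.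

Since $N_{l+1}\ge16N_l$, sums of fixed powers are dominated by their extreme terms, and for $\theta\in\{\frac12,1,2\}$
$$\sum_{l\ge k}N_l^{-\theta}\le2N_k^{-\theta},\qquad\sum_{l<k}N_l^{1/2}\le2N_{k-1}^{1/2}=2N_k^{1/8}\quad(k\ge2),\tag{4}$$
because consecutive terms differ at least by the factor $4$. We often write $N$ for $N_k$.

Two general facts are needed for the construction of traces.

**Lemma 6.** For compact $A,B\ge0$ and $n\ge1$,
$$\sum_{j\le n}s_j(A+B)\le\sum_{j\le n}\bigl(s_j(A)+s_j(B)\bigr)\le\sum_{j\le2n}s_j(A+B).$$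

*Proof.* For compact $A\ge0$, $\sum_{j\le n}s_j(A)$ is the maximum of $\operatorname{Tr}(RAR)$ over projections $R$ of rank at most $n$ (Ky Fan). This gives the first inequality. For the second, let $R_A,R_B$ be rank-$n$ projections onto top eigenvectors of $A$ and $B$. Then $R=R_A\vee R_B$ has rank at most $2n$, and $\sum_{j\le2n}s_j(A+B)\ge\operatorname{Tr}R(A+B)R\ge\operatorname{Tr}R_AAR_A+\operatorname{Tr}R_BBR_B$. $\square$

**Lemma 7.** Let $I$ be a proper ideal with positive part $I_+$, and $\varphi:\Sigma(I)\to[0,\infty)$ such that $A\mapsto\varphi(s(A))$ is additive and positively homogeneous on $I_+$. Then it extends uniquely to a linear functional on $I$, again denoted $\varphi$. It vanishes on $[I,B(H)]$, and $\varphi(X^*)=\overline{\varphi(X)}$.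

*Proof.* For $X=X^*\in I$, $X=A-B$ with $A,B\in I_+$, put $\varphi(X)=\varphi(s(A))-\varphi(s(B))$. If also $X=A'-B'$, then $A+B'=A'+B$ and additivity gives the same value. So $\varphi$ is well defined and real linear on the self-adjoint part of $I$, and extends by $\varphi(X+iY)=\varphi(X)+i\varphi(Y)$ to $I$. Uniqueness and the formula for $X^*$ are clear. For a unitary $U$ and $A\in I_+$ we have $s(UAU^*)=s(A)$, hence $\varphi(UYU^*)=\varphi(Y)$ for all $Y\in I$. With $Y=ZU$, $Z\in I$, this says $\varphi(UZ)=\varphi(ZU)$. Every $T\in B(H)$ is a linear combination of four unitaries (a self-adjoint contraction $T$ is the mean of the unitaries $T\pm i\sqrt{1-T^2}$), so $\varphi(TZ)=\varphi(ZT)$. $\square$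

## Large ideals of every finite codimension

**Theorem A.** For every integer $d\ge1$ there is a large ideal $I$ with $\dim I/[I,B(H)]=d$.

We want the trace to measure the area of a plateau of height about $N^{-1/2}$ and length about $N$, normalized by $N^{1/2}$. The height $N^{-1/2}$ is chosen to be far above $(\log N)^m/N$, so that elements of $st^a(\mathcal L_1)$ are invisible. A bound $\xi_j\le CN^{-1/2}$ for all $1\le j\le N$ is too strict: for $j=1$ and $\mathcal U$-most $k$ it forces $\xi_1=0$. So a spike at small $j$ must be allowed. A spike $N^{-1/2}\cdot\frac Nj$ is too much, because its normalized sum over $j\le N$ is of size $\log N$. We divide it by a power of $\log N$. Finally, passing from $\omega$ to $\zeta$ in (2) involves taking means, and the mean of a spike $\frac1j$ over $j\le n$ costs a factor of size $\log n$; so we require the bound with *every* power of $\log N$.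

Let $\Sigma_{\mathcal U}$ be the set of $\xi\in c_0^*$ for which there are $C,c\in\mathbb N$ with

* (L1) $\lim_{k\to\mathcal U}N_k^{1/2}\xi_{cN_k}=0$;
* (L2) for every $p\in\mathbb N$, for $\mathcal U$-most $k$: $\ \xi_j\le N_k^{-1/2}\bigl(C+\frac{N_k}j(\log N_k)^{-p}\bigr)$ for all $1\le j\le N_k$.

If $(C,c)$ works for $\xi$, so does every larger pair, and $(C,c)$ works for every smaller sequence in $c_0^*$.

**Step 1.** *We check that $\Sigma_{\mathcal U}$ is a characteristic set.* It is hereditary. For sums and scalar multiples, (L1) is clear (with the larger $c$). In (L2) the constants $C$ add up or get multiplied; a constant factor $t$ in front of $(\log N)^{-p-1}$ satisfies $t(\log N)^{-p-1}\le(\log N)^{-p}$ for large $k$, so one uses the hypothesis with $p+1$. For $D_2$: $(D_2\xi)_{2cN}=\xi_{cN}$ gives (L1) with $2c$, and $\lceil j/2\rceil\ge j/2$ gives $\xi_{\lceil j/2\rceil}\le N^{-1/2}(C+\frac{2N}j(\log N)^{-p})$ for $j\le N$, where the factor $2$ is absorbed as before.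

**Step 2.** *We check that $\Sigma_{\mathcal U}\supset\Sigma(st^a(\mathcal L_1))$, which gives largeness.* By Lemma 1(a), an element $\xi$ of the right-hand side satisfies $\xi_j\le K(1+\log j)^{m-1}/j$ for some $K,m$. Then $N^{1/2}\xi_N\to0$, which is (L1) with $c=1$. For $j\le N$ we have $\xi_j\le K(1+\log N)^{m-1}/j$, and $K(1+\log N)^{m-1}\le N^{1/2}(\log N)^{-p}$ for large $k$. So $\xi_j\le N^{-1/2}\cdot\frac Nj(\log N)^{-p}$, which gives (L2) with $C=1$.

**Step 3.** *We define the trace.* For $\xi\in\Sigma_{\mathcal U}$ with constants $C,c$ put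
$$\varphi_{\mathcal U}(\xi)=\lim_{k\to\mathcal U}N_k^{-1/2}\sum_{j\le cN_k}\xi_j.\tag{5}$$
The limit is finite: by (L2) with $p=1$, for $\mathcal U$-most $k$,
$$N^{-1/2}\sum_{j\le N}\xi_j\le C+\frac{1+\log N}{\log N}\le C+2,\qquad N^{-1/2}\sum_{N<j\le cN}\xi_j\le cN^{1/2}\xi_N\le c(C+1).$$
It does not depend on the admissible $c$: if $c<c'$, then $N^{-1/2}\sum_{cN<j\le c'N}\xi_j\le c'N^{1/2}\xi_{cN}\to0$ along $\mathcal U$, by (L1). Now let $I$ be an ideal with $\Sigma(I)\subset\Sigma_{\mathcal U}$ and $A,B\in I_+$. Choose $c$ admissible for $s(A)$, $s(B)$, and $s(A+B)$; then $2c$ is admissible too. Lemma 6 with $n=cN_k$, multiplied by $N_k^{-1/2}$, gives in the limit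
$$\varphi_{\mathcal U}(s(A+B))\le\varphi_{\mathcal U}(s(A))+\varphi_{\mathcal U}(s(B))\le\varphi_{\mathcal U}(s(A+B)).$$
Positive homogeneity is clear. By Lemma 7, $\varphi_{\mathcal U}$ defines a trace on $I$.

**Step 4.** *We exhibit sequences on which the trace is $0$ or $1$ at will.* Write $\mathbf 1_{[1,N]}$ for the sequence equal to $1$ for $j\le N$ and $0$ afterwards. For $A\subset\mathbb N$ let
$$\xi^A=\sum_{k\in A}N_k^{-1/2}\,\mathbf 1_{[1,N_k]}\in c_0^*.$$
We claim that $\xi^A\in\Sigma_{\mathcal U}$, with $\varphi_{\mathcal U}(\xi^A)=1$ if $A\in\mathcal U$ and $0$ otherwise. Let $j\le N_k$. The terms with index $l\ge k$ contribute at most $2N_k^{-1/2}$ to $\xi^A_j$, by (4). Since $\mathbf 1_{[1,N_l]}(j)\le N_l/j$, the terms $l<k$ contribute at most $\sum_{l<k}N_l^{1/2}/j\le2N_k^{1/8}/j$, which is at most $N_k^{-1/2}\cdot\frac{N_k}j(\log N_k)^{-p}$ for large $k$. So (L2) holds with $C=2$. At $j=2N_k$ only terms $l>k$ survive, so $N_k^{1/2}\xi^A_{2N_k}\le N_k^{1/2}\cdot2N_{k+1}^{-1/2}=2N_k^{-3/2}\to0$, and (L1) holds with $c=2$.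 In $N_k^{-1/2}\sum_{j\le2N_k}\xi^A_j$ the terms $l<k$ contribute at most $N_k^{-1/2}\sum_{l<k}N_l^{1/2}\le2N_k^{1/8-1/2}\to0$, and the terms $l>k$ at most $N_k^{-1/2}\cdot2N_k\cdot2N_{k+1}^{-1/2}=4N_k^{-3/2}\to0$. The term $l=k$ contributes $N_k^{-1/2}\cdot N_k^{-1/2}\cdot N_k=1$ if $k\in A$, and $0$ if not. The claim follows.

**Remark (the cofinite filter does not suffice).** A natural first attempt avoids ultrafilters: replace "for $\mathcal U$-most $k$" by "for all large $k$" and $\lim_{k\to\mathcal U}$ by $\lim_{k\to\infty}$ in (L1) and (L2). Step 1 works verbatim and gives a characteristic set, and Step 4 shows that it contains all $\xi^A$. But it is contained in $\Sigma_{\mathcal U}$ for *every* free $\mathcal U$, so every $\varphi_{\mathcal U}$ is a trace on its ideal. Take pairwise disjoint infinite sets $A_1,A_2,\dots$ and free ultrafilters $\mathcal U_i\ni A_i$: then $\varphi_{\mathcal U_i}(\xi^{A_l})$ is $1$ for $i=l$ and $0$ for $i\neq l$, and the codimension is infinite. The splitting of Theorem C is at work again. With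 one ultrafilter, when $\xi^{\mathbb N}=\xi^A+\xi^{\mathbb N\setminus A}$ is split, exactly one of the two pieces has nonzero trace.

**Step 5.** *We choose the ideal and show that there are at least $d$ independent traces.* Let $A_1,\dots,A_d\subset\mathbb N$ be pairwise disjoint infinite sets and $\mathcal U_i$ a free ultrafilter with $A_i\in\mathcal U_i$. Let $I$ be the ideal with $\Sigma(I)=\bigcap_{i=1}^d\Sigma_{\mathcal U_i}$. It is large by Step 2. Let
$$\Phi=(\varphi_{\mathcal U_1},\dots,\varphi_{\mathcal U_d}):I\to\mathbb C^d,$$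
a linear map vanishing on $[I,B(H)]$. By Step 4, $\operatorname{diag}(\xi^{A_l})\in I$. For $i\ne l$ the set $A_l$ is disjoint from $A_i\in\mathcal U_i$, so $A_l\notin\mathcal U_i$. Hence $\Phi(\operatorname{diag}(\xi^{A_l}))$ is the $l$-th unit vector, and $\Phi$ is onto.

**Step 6.** *We show $\ker\Phi\subset[I,B(H)]$, so that there are no further traces.* By Lemma 7, $X\in\ker\Phi$ implies $X^*\in\ker\Phi$, so it suffices to treat $X=X^*\in\ker\Phi$. Use the notation (2). By Corollary 4 we must show $\zeta\in\Sigma_{\mathcal U}$ for each $\mathcal U=\mathcal U_i$. Let $C,c$ be constants for $\omega$; they also serve $\xi,\eta\le\omega$. For $m\ge n_0$ we have $|D_m|\le|D_{n_0}|+(m-n_0)\omega_{n_0}$, and division by $m$ gives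
$$\zeta_{n_0}\le\frac{|D_{n_0}|}{n_0}+\omega_{n_0}.\tag{6}$$

*(L1) for $\zeta$.* By (5), $\lim_{k\to\mathcal U}N^{-1/2}D_{cN}=\varphi_{\mathcal U}(\xi)-\varphi_{\mathcal U}(\eta)=\varphi_{\mathcal U}(X)=0$. So (6) with $n_0=cN$ yields
$$N^{1/2}\zeta_{cN}\le c^{-1}N^{-1/2}|D_{cN}|+N^{1/2}\omega_{cN}\to0\quad\text{along }\mathcal U.$$
This is the only place where the vanishing of the trace is used.

*(L2) for $\zeta$.* Let $p\in\mathbb N$. For $\mathcal U$-most $k$, (L2) holds for $\omega$ with exponent $p+2$, and $1+\log N\le(\log N)^2$. For such $k$ and $n\le m\le N$,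
$$\frac{|D_m|}m\le\frac1m\sum_{j\le m}\omega_j\le N^{-1/2}\Bigl(C+\frac Nm\cdot\frac{1+\log N}{(\log N)^{p+2}}\Bigr)\le N^{-1/2}\Bigl(C+\frac Nn(\log N)^{-p}\Bigr).$$
For $m>N$, (6) with $n_0=N$ and the display with $n=m=N$ give
$$\frac{|D_m|}m\le\frac{|D_N|}N+\omega_N\le N^{-1/2}(C+1)+N^{-1/2}(C+1)=N^{-1/2}(2C+2).$$
Taking the supremum over $m\ge n$, we get $\zeta_n\le N^{-1/2}\bigl(2C+2+\frac Nn(\log N)^{-p}\bigr)$ for $1\le n\le N$. This is (L2) with the constant $2C+2$, which does not depend on $p$.

So $\zeta\in\Sigma(I)$ and $X\in[I,B(H)]$. Hence $\ker\Phi=[I,B(H)]$ and $\dim I/[I,B(H)]=d$, which proves Theorem A. $\blacksquare$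

With $d=1$ this refutes the conjecture for large ideals.

## Small ideals of every finite codimension at least two

**Theorem B.** For every integer $d\ge1$ there is a small ideal $I$ with $\dim I/[I,B(H)]=d+1$.

The extra $1$ is the usual trace. Once $\operatorname{Tr}X=0$, the partial sum $D_n$ is minus the tail sum, so now tails must be measured: a plateau of height about $N^{-2}$ up to $N$, with tail normalized by the factor $N$. The height is far below $N^{-1}(\log N)^{-p}$, as smallness demands. The tail has to start inside the plateau, at $j>\varepsilon N$, and it would be natural to fix $\varepsilon$. This fails: the resulting functional is not additive (see the remark after Step 4). The cure is to let $\varepsilon\downarrow0$, and to keep control of what is lost by asking for a plateau bound with a constant independent of $\varepsilon$.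

Let $\Sigma'_{\mathcal U}$ be the set of $\xi\in c_0^*$ for which there are $C,c\in\mathbb N$ with

* (S1) for every $\varepsilon>0$, for $\mathcal U$-most $k$: $\ \xi_{\lceil\varepsilon N_k\rceil}\le CN_k^{-2}$ (with $C$ independent of $\varepsilon$);
* (S2) for every $p\in\mathbb N$, for $\mathcal U$-most $k$: $\ \xi_j\le N_k^{-1}j^{-1}(\log j)^{-p}$ for all $j\ge cN_k$.

Again, larger pairs work too, and the same pair works for smaller sequences.

**Step 1.** *We check that $\Sigma'_{\mathcal U}$ is a characteristic set containing $\Sigma(F)$.* It is hereditary. Under sums and scalars the constant $C$ in (S1) changes accordingly, and in (S2) constant factors are absorbed by using $p+1$, since $\log j\ge\log N_k$ is large. For $D_2$: since $\lceil\lceil\varepsilon N\rceil/2\rceil=\lceil\varepsilon N/2\rceil$, (S1) for $\xi$ at $\varepsilon/2$ gives (S1) for $D_2\xi$ at $\varepsilon$. If $j\ge2cN$, then $\lceil j/2\rceil\ge j/2\ge cN$, and $\log\frac j2\ge\frac12\log j$, so for $\mathcal U$-most $k$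
$$\xi_{\lceil j/2\rceil}\le N^{-1}\,\frac2j\Bigl(\log\frac j2\Bigr)^{-p-1}\le N^{-1}\,\frac2j\,2^{p+1}(\log j)^{-p-1}\le N^{-1}j^{-1}(\log j)^{-p},$$
which is (S2) with $2c$. If $\xi$ is finitely supported, then for each $\varepsilon$ and all large $k$ the left sides of (S1) and (S2) are $0$.

**Step 2.** *We check smallness.* For each $p$, (S2) for a single $k$ shows $\xi_j=O(j^{-1}(\log j)^{-p})$ as $j\to\infty$. So $\Sigma'_{\mathcal U}\subset\Sigma(J)$, and by Lemma 1(c) every nonzero ideal $I$ with $\Sigma(I)\subset\Sigma'_{\mathcal U}$ is small, and contained in $\mathcal L_1$.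

**Step 3.** *We define the trace.* For $\xi\in\Sigma'_{\mathcal U}$ with constants $C,c$ and $\varepsilon>0$ let
$$T_\varepsilon(\xi)=\lim_{k\to\mathcal U}N_k\sum_{j>\varepsilon N_k}\xi_j.$$
By (S2) with $p=2$, for $\mathcal U$-most $k$,
$$N\sum_{j>cN}\xi_j\le\int_{cN}^\infty\frac{dx}{x(\log x)^2}=\frac1{\log(cN)},$$
which tends to $0$. If $\delta<\varepsilon$, there are at most $(\varepsilon-\delta)N+1$ integers in $(\delta N,\varepsilon N]$, all at least $\lceil\delta N\rceil$, so (S1) gives for $\mathcal U$-most $k$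
$$N\sum_{\delta N<j\le\varepsilon N}\xi_j\le N\bigl((\varepsilon-\delta)N+1\bigr)CN^{-2}=C(\varepsilon-\delta)+\frac CN.$$
So $T_\varepsilon(\xi)=0$ for $\varepsilon\ge c$, and $0\le T_\delta(\xi)-T_\varepsilon(\xi)\le C(\varepsilon-\delta)$ for $\delta<\varepsilon$. In particular all $T_\varepsilon(\xi)$ are finite, at most $Cc$, and increase as $\varepsilon\downarrow0$. Hence $\psi_{\mathcal U}(\xi):=\lim_{\varepsilon\downarrow0}T_\varepsilon(\xi)$ exists, and letting $\delta\downarrow0$,
$$0\le\psi_{\mathcal U}(\xi)-T_\varepsilon(\xi)\le C\varepsilon.\tag{7}$$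
Let $I$ be an ideal with $\Sigma(I)\subset\Sigma'_{\mathcal U}$, and $A,B\in I_+$. These are trace class, and subtracting the inequalities of Lemma 6 from $\operatorname{Tr}(A+B)=\operatorname{Tr}A+\operatorname{Tr}B$ gives
$$\sum_{j>n}s_j(A+B)\ge\sum_{j>n}\bigl(s_j(A)+s_j(B)\bigr)\ge\sum_{j>2n}s_j(A+B).$$
This also holds for $n=0$. Take $n=\lfloor\varepsilon N\rfloor$, note $2n\le\lfloor2\varepsilon N\rfloor$, multiply by $N$, and pass to the $\mathcal U$-limit:
$$T_\varepsilon(s(A+B))\ge T_\varepsilon(s(A))+T_\varepsilon(s(B))\ge T_{2\varepsilon}(s(A+B)).$$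
Letting $\varepsilon\downarrow0$, we see that $\psi_{\mathcal U}\circ s$ is additive on $I_+$. It is positively homogeneous, so by Lemma 7 $\psi_{\mathcal U}$ defines a trace on $I$.

**Step 4.** *We exhibit test sequences.* For $A\subset\mathbb N$ let now
$$\xi^A=\sum_{k\in A}N_k^{-2}\,\mathbf 1_{[1,N_k]}\in c_0^*.$$
We claim that $\xi^A\in\Sigma'_{\mathcal U}$, with $\psi_{\mathcal U}(\xi^A)=1$ if $A\in\mathcal U$ and $0$ otherwise.

*(S1).* By monotonicity it suffices to take $\varepsilon\le1$. Once $N_{k-1}<\varepsilon N_k$, the terms $l<k$ vanish at $\lceil\varepsilon N_k\rceil$, so $\xi^A_{\lceil\varepsilon N_k\rceil}\le\sum_{l\ge k}N_l^{-2}\le2N_k^{-2}$. Thus $C=2$.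

*(S2)* with $c=2$. Let $j\ge2N_k$ and $N_{l-1}<j\le N_l$. Then $l\ge k+1$, $\xi^A_j\le2N_l^{-2}$, and $N_k\le N_{l-1}=N_l^{1/4}$, so
$$N_k\,j\,(\log j)^p\,\xi_j^A\le2N_l^{1/4}N_l(\log N_l)^pN_l^{-2}=2N_l^{-3/4}(\log N_l)^p\le1$$
for all $l\ge k+1$, if $k$ is large.

*Value.* Let $0<\varepsilon<1$ and let $k$ be so large that $N_{k-1}<\varepsilon N_k$. In $N_k\sum_{j>\varepsilon N_k}\xi^A_j$ the terms $l<k$ vanish, and the terms $l>k$ contribute at most $N_k\sum_{l>k}N_l^{-2}N_l\le2N_kN_{k+1}^{-1}\to0$. The term $l=k$ contributes $N_k^{-1}(N_k-\lfloor\varepsilon N_k\rfloor)\to1-\varepsilon$ if $k\in A$, and $0$ if not. So $T_\varepsilon(\xi^A)$ is $1-\varepsilon$ or $0$ according to whether $A\in\mathcal U$ or not. Let $\varepsilon\downarrow0$.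

**Remark (a fixed cutoff is not additive).** Let $A\in\mathcal U$ and $0<\varepsilon<1$. Two positive operators with orthogonal ranges and $s$-numbers $\xi^A$ have a sum with $s$-numbers $D_2\xi^A=\sum_{k\in A}N_k^{-2}\mathbf 1_{[1,2N_k]}$. The computation just made, with $2N_l$ in place of $N_l$ as the lengths, gives $T_\varepsilon(D_2\xi^A)=2-\varepsilon$, while $2T_\varepsilon(\xi^A)=2-2\varepsilon$.

**Step 5.** *We choose the ideal and show that there are at least $d+1$ independent traces.* Let $A_1,\dots,A_d$ be pairwise disjoint infinite sets, $\mathcal U_i\ni A_i$ free ultrafilters, and $I$ the ideal with $\Sigma(I)=\bigcap_{i=1}^d\Sigma'_{\mathcal U_i}$. It is nonzero by Step 1 and small by Step 2. The linear map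
$$\Phi=(\operatorname{Tr},\psi_{\mathcal U_1},\dots,\psi_{\mathcal U_d}):I\to\mathbb C^{d+1}$$
vanishes on $[I,B(H)]$. It maps $P$ to $(1,0,\dots,0)$, since $T_\varepsilon$ vanishes on finitely supported sequences. The $\psi_{\mathcal U_i}$-values of $\operatorname{diag}(\xi^{A_l})\in I$ are $1$ for $i=l$ and $0$ for $i\ne l$. So $\Phi$ is onto.

**Step 6.** *We show $\ker\Phi\subset[I,B(H)]$.* As before it suffices to take $X=X^*\in\ker\Phi$ and, with the notation (2), to prove $\zeta\in\Sigma'_{\mathcal U}$ for each $\mathcal U=\mathcal U_i$. Since $\operatorname{Tr}X=\sum_j(\xi_j-\eta_j)=0$,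
$$D_m=-\sum_{j>m}d_j.\tag{8}$$
Let $C,c\ge1$ be constants for $\omega$; they also serve $\xi$ and $\eta$.

*(S2) for $\zeta$.* Let $p\ge1$. For $\mathcal U$-most $k$ and all $m\ge n\ge cN$, (8) and (S2) for $\omega$ with exponent $p+1$ give
$$|D_m|\le N^{-1}\sum_{j>m}j^{-1}(\log j)^{-p-1}\le N^{-1}\,\frac{(\log m)^{-p}}p\le N^{-1}(\log m)^{-p}.\tag{9}$$
Dividing by $m$ and taking the supremum over $m\ge n$ we get $\zeta_n\le N^{-1}n^{-1}(\log n)^{-p}$ for $n\ge cN$.

*(S1) for $\zeta$.* We show that for every $\varepsilon\in(0,1]$, for $\mathcal U$-most $k$, $\zeta_{\lceil\varepsilon N\rceil}\le4CN^{-2}$; by monotonicity this suffices. The range from $\varepsilon N$ to $cN$ is covered by finitely many doublings. Choose $r$ with $\varepsilon2^r\ge c$ and let $s$ run through the finite set $\{\varepsilon2^i:0\le i\le r\}$. By (8), $ND_{\lfloor sN\rfloor}=-N\sum_{j>sN}(\xi_j-\eta_j)$. By (7), $T_s(\xi)$ lies in $[\psi_{\mathcal U}(\xi)-Cs,\psi_{\mathcal U}(\xi)]$ and $T_s(\eta)$ in the corresponding interval for $\eta$. The two intervals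 coincide, because $\psi_{\mathcal U}(\xi)-\psi_{\mathcal U}(\eta)=\psi_{\mathcal U}(X)=0$. Hence
$$\Bigl|\lim_{k\to\mathcal U}ND_{\lfloor sN\rfloor}\Bigr|=|T_s(\xi)-T_s(\eta)|\le Cs.$$
So for $\mathcal U$-most $k$ we have, for all these finitely many $s$ at once,
$$N|D_{\lfloor sN\rfloor}|\le2Cs,\qquad\omega_{\lceil sN\rceil}\le CN^{-2},\qquad sN\ge1.$$
Let $m$ be an integer with $sN\le m\le2sN$. The integers in $(\lfloor sN\rfloor,m]$ are at least $\lceil sN\rceil$, and there are at most $sN+1\le2sN$ of them. Therefore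
$$|D_m|\le2CsN^{-1}+(sN+1)CN^{-2}\le4CsN^{-1},\qquad\frac{|D_m|}m\le\frac{4CsN^{-1}}{sN}=4CN^{-2}.$$
These ranges cover all $m$ with $\lceil\varepsilon N\rceil\le m\le cN$. For $m\ge cN$, (9) with $p=1$ gives, for $\mathcal U$-most $k$, $|D_m|/m\le N^{-1}m^{-1}(\log m)^{-1}\le N^{-2}$. So $\zeta_{\lceil\varepsilon N\rceil}\le4CN^{-2}$, and $4C$ does not depend on $\varepsilon$.

By Corollary 4, $X\in[I,B(H)]$. Hence $\ker\Phi=[I,B(H)]$, and $\dim I/[I,B(H)]=d+1$, which proves Theorem B. $\blacksquare$

With $d=1$ the codimension is $2$, which refutes the conjecture for small ideals. So the conjecture is false in both halves.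

## The full list of codimensions

**Corollary.** The set of possible codimensions is exactly $\{0,1,2,\dots,\infty\}$ for large ideals and exactly $\{1,2,3,\dots,\infty\}$ for small ideals.

*Proof.* **Finite values.** *We collect what has been shown.* The large ideal $K(H)$ has codimension $0$ by Corollary 5(a), and Theorem A gives all $d\ge1$ for large ideals. A small ideal contains $F$ and is contained in $\mathcal L_1$, so $\operatorname{Tr}$ is a nonzero trace on it, and the codimension is at least $1$. The ideal $F\subset J$ is small and has codimension $1$, as we saw in the first section; this also follows from Corollary 5(b), because $\xi_{a_\infty}$ is finitely supported when $\xi$ is. Theorem B gives all values $d+1\ge2$.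

**Infinite value.** *We use infinitely many ultrafilters at once.* Take pairwise disjoint infinite sets $A_i\subset\mathbb N$ and free ultrafilters $\mathcal U_i\ni A_i$ for $i\in\mathbb N$. Let $\Sigma(I)=\bigcap_{i\in\mathbb N}\Sigma_{\mathcal U_i}$, respectively $\Sigma(I)=\bigcap_{i\in\mathbb N}\Sigma'_{\mathcal U_i}$. These are nonempty intersections of characteristic sets; the first contains $\Sigma(st^a(\mathcal L_1))$, so its ideal is large, and the second contains $\Sigma(F)$ and lies in $\Sigma(J)$, so its ideal is small. Each $\varphi_{\mathcal U_i}$, respectively $\psi_{\mathcal U_i}$, is a trace on $I$. The respective test sequences $\xi^{A_l}$ lie in $\Sigma(I)$, and the $i$-th trace takes on $\operatorname{diag}(\xi^{A_l})$ the value $1$ if $i=l$ and $0$ otherwise. So these infinitely many traces are linearly independent, and the codimension is infinite. $\square$
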